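\title{The Diestel--Leader graph $DL_4(2)$ is not a Cayley graph}

\begin{abstract}
The Diestel--Leader graph $DL_d(q)$ is the horocyclic product of $d$ homogeneous trees of valence $q+1$. We prove that $DL_4(2)$ is not the Cayley graph of a finitely generated group. The obstruction is not coarse: an elliptic curve over $\mathbb F_2$ with four rational points yields a finitely generated group that acts freely on the vertices of $DL_4(2)$ with exactly two orbits. We also show that a group of automorphisms preserving each tree and shifting its heights acts simply transitively on $DL_d(q)$ if and only if $d\le 1+\min_i p_i^{e_i}$, where $q=\prod_i p_i^{e_i}$ is the prime power decomposition.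
\end{abstract}

\section{Introduction}

\subsection{The graphs and the question}

Let $q\ge2$ and $d\ge2$ be integers. For $i=1,\dots,d$ let $T_i$ be a copy of the homogeneous tree of valence $q+1$; we write $T_i$ also for its vertex set. Fix an end $\omega_i$ of $T_i$ and a Busemann function $h_i:T_i\to\mathbb Z$ with respect to $\omega_i$, called the \emph{height}. We use only the following property: every vertex $v$ has exactly one neighbor of height $h_i(v)-1$, its \emph{parent} (the neighbor in the direction of $\omega_i$), and $q$ neighbors of height $h_i(v)+1$, its \emph{children}. The \emph{Diestel--Leader graph} $DL_d(q)$ is the undirected simple graph with vertex set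
\[
\{(x_1,\dots,x_d)\in T_1\times\dots\times T_d:\ h_1(x_1)+\dots+h_d(x_d)=0\}
\]
in which $x$ and $y$ are adjacent if there are indices $i\ne j$ such that $x_i\sim y_i$ in $T_i$, $x_j\sim y_j$ in $T_j$, and $x_k=y_k$ for all $k\notin\{i,j\}$. Since the sum of the heights is fixed, a step along an edge replaces one coordinate by one of its $q$ children and another coordinate by its parent: one $q$-ary digit of information is chosen in one tree, and one is forgotten in another. Every vertex has $d(d-1)q$ neighbors.

For a group $G$ with a finite generating set $S$, the \emph{Cayley graph} $\Gamma(G,S)$ is the undirected simple graph with vertex set $G$ in which distinct $g,h$ are adjacent if $h=gs$ for some $s\in S\cup S^{-1}$. We call a graph a Cayley graph if it is isomorphic, as an unlabeled undirected graph, to some $\Gamma(G,S)$. A connected, locally finite graph is a Cayley graph exactly when some group of automorphisms acts simply transitively on its vertices (Lemma~\ref{lem:sabidussi}). The graph $DL_d(q)$ is connected and vertex-transitive, and its vertex stabilizers are infinite, since one may rearrange the descendants of each coordinate at will. To ask whether $DL_d(q)$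 is a Cayley graph is to ask whether this large group contains a subgroup that is still transitive but has trivial stabilizers.

For $d=2$ the answer is yes: $DL_2(n)$ is the Cayley graph of the lamplighter group $\mathbb Z_n\wr\mathbb Z$ with respect to $\{t,ta,ta^2,\dots,ta^{n-1}\}$, where $a$ generates $\mathbb Z_n$ and $t$ generates $\mathbb Z$. More generally, Bartholdi, Neuhauser and Woess give an explicit group and a finite generating set with Cayley graph $DL_d(q)$ if $d=2$, if $d=3$, or if $d\ge4$ and every prime $p$ dividing $q$ satisfies $p>d-1$. The smallest case left open is $d=4$, $q=2$, and the question that we answer is taken from Stein and Taback \cite{ST}: \emph{is $DL_4(2)$ the Cayley graph of a finitely generated group?}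

\subsection{Results}

\begin{theorem}\label{thm:main}
No group acts simply transitively by graph automorphisms on the vertex set of $DL_4(2)$. Hence no Cayley graph $\Gamma(G,S)$ is isomorphic to $DL_4(2)$.
\end{theorem}

The graph misses being a Cayley graph by the smallest possible margin.

\begin{theorem}\label{thm:two}
There is a finitely generated group acting on $DL_4(2)$ by graph automorphisms with trivial vertex stabilizers and exactly two vertex orbits. So the minimal number of vertex orbits of a group acting freely on the vertices of $DL_4(2)$ is exactly $2$, and $DL_4(2)$ is quasi-isometric to a Cayley graph.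
\end{theorem}

Call an automorphism of $DL_d(q)$ \emph{coordinate-preserving} if it has the form $(x_i)_i\mapsto(\alpha_i(x_i))_i$ with $\alpha_i\in\operatorname{Aut}(T_i)$, $h_i\circ\alpha_i=h_i+t_i$ for integers $t_i$, and $\sum_it_i=0$.

\begin{theorem}\label{thm:cp}
Let $q=p_1^{e_1}\cdots p_r^{e_r}\ge2$ be the prime power decomposition of $q$ and let $d\ge2$. A group of coordinate-preserving automorphisms acting simply transitively on $DL_d(q)$ exists if and only if $d\le1+\min_ip_i^{e_i}$. In particular, $DL_d(q)$ is a Cayley graph whenever $d\le1+\min_ip_i^{e_i}$.
\end{theorem}

The condition $d\le 1+\min_ip_i^{e_i}$ holds in the three cases listed above, and also, for instance, for $DL_4(3)$ and $DL_5(4)$.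

\subsection{What one would guess}

When $q$ is a prime power, the groups of Theorem~\ref{thm:cp} come from the projective line over $\mathbb F_q$: one attaches a tree to each of $d$ rational points, and the rational functions with poles only at these points act on the product by translations. The line has $q+1$ rational points, so over $\mathbb F_2$ there is room for three trees and not for four. This suggests the answer no, and for coordinate-preserving groups the suggestion becomes a short proof: four trees would give four distinct nonzero vectors in $\mathbb F_2^2$ (Example~\ref{ex:q2}).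

Two things speak against the guess. A group acting on $DL_4(2)$ may permute the four trees, and then the short proof breaks at its first line. And one may replace the line by a curve that does have four rational points; by Theorem~\ref{thm:two} this comes within a factor of two of a simply transitive action, so no quasi-isometry invariant can decide the question. The proof of Theorem~\ref{thm:main} has to show that permutations of the trees cannot recover this factor.

Section~\ref{sec:levels} extends the action from $DL_d(q)$ to the whole product of trees, where nontrivial finite stabilizers appear. Section~\ref{sec:line} proves Theorem~\ref{thm:cp}, Section~\ref{sec:aut} determines the automorphisms of $DL_4(2)$, Section~\ref{sec:main} proves Theorem~\ref{thm:main}, and Section~\ref{sec:elliptic} proves Theorem~\ref{thm:two}.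

\section{Trees, levels and orbits}\label{sec:levels}

\subsection{Trees with a height function}

The \emph{$m$-th ancestor} of a vertex $v$ ($m\ge0$) is obtained by passing $m$ times to the parent; $v$ is a \emph{descendant} of each of its ancestors, including itself.

\begin{lemma}\label{lem:trees}
Let $(T,h)$ and $(T',h')$ be trees of valence $q+1$ with height functions as above.
\begin{enumerate}
\item[(a)] Any two vertices of $T$ have a common ancestor, and two vertices of the same height have the same $m$-th ancestor for all large $m$.
\item[(b)] For $v\in T$ and $v'\in T'$ there is an isomorphism $\alpha:T\to T'$ with $\alpha(v)=v'$ that maps children to children. For every isomorphism $\alpha$ mapping children to children, $h'\circ\alpha-h$ is constant.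
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On a geodesic path a step to a child is never followed by a step to the parent, since that would return to the previous vertex. So the path consists of steps to parents followed by steps to children, and the turning point is a common ancestor. If the two vertices have the same height, it is the $m$-th ancestor of both for the same $m$.

(b) Let $v_m,v'_m$ be the $m$-th ancestors of $v,v'$. The descendants of any vertex form a rooted $q$-ary tree, and by (a) $T$ is the increasing union of the trees below the $v_m$. An isomorphism from the tree below $v_m$ to the tree below $v'_m$ extends to the trees below $v_{m+1}$ and $v'_{m+1}$ by matching the other $q-1$ children and their subtrees. The function $h'\circ\alpha-h$ takes the same value at a vertex and at its children, so it is constant.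
\end{proof}

By (b), $DL_d(q)$ does not depend on the choice of the $(T_i,h_i)$, and the coordinate-preserving automorphisms are transitive on its vertices. Replacing $h_1$ by $h_1-c$, we may also define it by the condition $\sum_ih_i=c$ for any $c\in\mathbb Z$. Both constructions in this paper use the following model of the tree.

\begin{example}[The tree of balls]\label{ex:balls}
Let $F$ be a finite commutative ring with $q$ elements and $K=F((\varpi))$ the ring of Laurent series. The cosets $b+\varpi^nF[[\varpi]]$ with $b\in K$, $n\in\mathbb Z$, are the \emph{balls}; give such a ball the height $n$ and the parent $b+\varpi^{n-1}F[[\varpi]]$. Each ball has $q$ children, one for each value of the coefficient of $\varpi^n$. The graph is connected because any two balls lie in a common ball, and it has no cycle because a highest vertex of a cycle would have two parents. Translations $z\mapsto z+m$ of $K$ preserve heights, and multiplication by $\varpi^ju$ with $u\in F[[\varpi]]^*$ raises all heights by $j$; both map children to children.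
\end{example}

\begin{lemma}\label{lem:conn}
For $d\ge2$ and $c\in\mathbb Z$, the graph defined like $DL_d(q)$ but with $\sum_ih_i=c$ is connected.
\end{lemma}

\begin{proof}
Let $x,x'$ be vertices; we walk from $x$ to $x'$. For $k\ge3$, move coordinate $k$ through parents to a common ancestor of $x_k,x'_k$ while coordinate $1$ moves to children, then through children to $x_k'$ while coordinate $1$ moves to parents. After doing this for $k=3,\dots,d$ we may assume that $x$ and $x'$ agree in these coordinates, so that $h_1(x_1)+h_2(x_2)=h_1(x'_1)+h_2(x'_2)$. Move coordinate $1$ to a common ancestor $z$ of $x_1,x_1'$ while coordinate $2$ moves to children. Then move coordinate $2$ through $M$ parents while coordinate $1$ descends from $z$ through $x'_1$; for large $M$ coordinate $2$ arrives at an ancestor $u$ of $x'_2$ and coordinate $1$ at a descendant of $x'_1$. Finally let coordinate $2$ descend from $u$ to $x_2'$ while coordinate $1$ moves to parents. It ends at height $h_1(x_1')$, at an ancestor of a descendant of $x'_1$, that is, at $x'_1$.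
\end{proof}

\subsection{Levels}

A free action has trivial vertex stabilizers, so there is no local group to study at a vertex. We find such groups by forgetting information: a tuple of ancestors of the coordinates of a vertex has finitely many descendants of given heights in $DL_d(q)$, and its stabilizer permutes them.

Put $V=T_1\times\dots\times T_d$, $H(x)=(h_i(x_i))_i\in\mathbb Z^d$ and $X_a=H^{-1}(a)$. The \emph{level} of $a\in\mathbb Z^d$, and of every point of $X_a$, is $-\sum_ia_i$. The vertices of $DL_d(q)$ are the points of level $0$; replacing one coordinate by its parent raises the level by $1$. Let $A=\{a\in\mathbb Z^d:\sum_ia_i=0\}$, let $e_i$ be the standard basis and $e_I=\sum_{i\in I}e_i$. For $m\in\mathbb Z_{\ge0}^d$ the \emph{ancestor map} $X_{a+m}\to X_a$ replaces $x_i$ by its $m_i$-th ancestor for each $i$. It is surjective, and each fiber has $q^{m_1+\dots+m_d}$ points.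

A permutation $\pi$ of $\{1,\dots,d\}$ acts on $\mathbb Z^d$ by $(\pi a)_{\pi(i)}=a_i$, so $\pi e_i=e_{\pi(i)}$. A \emph{standard map} is a bijection $\alpha:V\to V$ of the form
\[
\alpha(x)_{\pi(i)}=\alpha_i(x_i),
\]
where $\pi$ is a permutation, each $\alpha_i:T_i\to T_{\pi(i)}$ is an isomorphism mapping children to children, and the constants $t_{\pi(i)}=h_{\pi(i)}\circ\alpha_i-h_i$ have sum $0$. Then
\begin{equation}\label{eq:affine}
H(\alpha x)=\pi H(x)+t,\qquad t=(t_1,\dots,t_d)\in A .
\end{equation}
Standard maps form a group, preserve levels and restrict to automorphisms of $DL_d(q)$; those with $\pi=\mathrm{id}$ restrict to the coordinate-preserving automorphisms. A standard map is determined by its restriction. Indeed, suppose $\alpha$ fixes every vertex, so $\alpha_i(x_i)=x_{\pi(i)}$ for all vertices $x$. If $\pi(i)\ne i$, replace $x_{\pi(i)}$ by another child of its parent to get a contradiction; so $\pi=\mathrm{id}$, and $\alpha_i=\mathrm{id}$ because every point of $T_i$ is a coordinate of some vertex. A standard map with $\pi=\mathrm{id}$ and $t=0$ preserves each $X_a$ and commutes with all ancestor maps.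

\subsection{Two facts about group actions}

\begin{lemma}[Sabidussi's theorem]\label{lem:sabidussi}
A connected, locally finite graph $\Delta$ is a Cayley graph of $G$ for some finite generating set if and only if $G$ acts simply transitively on the vertices of $\Delta$ by automorphisms.
\end{lemma}

\begin{proof}
On $\Gamma(G,S)$ the group acts simply transitively by left multiplication. Conversely, fix a vertex $o$ and let $S=\{s\in G:so\sim o\}$, a finite set with $S=S^{-1}$. Then $go\sim ho$ if and only if $g^{-1}h\in S$, so $g\mapsto go$ identifies $\Gamma(G,S)$ with $\Delta$, and $S$ generates $G$ because $\Delta$ is connected.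
\end{proof}

\begin{lemma}[Counting orbits in fibers]\label{lem:fiber}
Let a group $N$ act on sets $Y$ and $X$, and let $p:Y\to X$ be equivariant. Choose a representative $x$ of each $N$-orbit on $X$. Then the $N$-orbits on $Y$ correspond bijectively to the pairs consisting of a representative $x$ and an $N_x$-orbit on $p^{-1}(x)$.
\end{lemma}

\begin{proof}
An $N$-orbit on $Y$ maps onto one $N$-orbit on $X$, so it meets $p^{-1}(x)$ for exactly one representative $x$. If $y$ and $ny$ both lie in $p^{-1}(x)$, then $nx=x$, so the intersection is one $N_x$-orbit.
\end{proof}

\section{Coordinate-preserving groups and the projective line}\label{sec:line}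

\subsection{The obstruction at level two}

Level $2$ is the first level at which all $d$ trees interact: a point of level $2$ becomes a vertex by choosing children in any two coordinates, and one finite group has to govern all these choices.

\begin{lemma}\label{lem:level2cp}
Let $G$ be a group of coordinate-preserving automorphisms acting simply transitively on $DL_d(q)$, and let $N\le G$ be the subgroup of elements with $t=0$ in \eqref{eq:affine}. Let $x\in V$ have level $2$, let $P=N_x$, and let $C_i$ be the set of children of $x_i$. Then for $i\ne j$ the group $P$ acts simply transitively on $C_i\times C_j$.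
\end{lemma}

\begin{proof}
Let $a=H(x)$ and $b=a+e_i+e_j\in A$. An element of $G$ that maps a point of $X_b$ into $X_b$ has $t=0$, so $N$ acts simply transitively on $X_b$. The fiber over $x$ of the ancestor map $X_b\to X_a$ is $C_i\times C_j$. By Lemma~\ref{lem:fiber}, $P$ is transitive on it, and $P$ acts freely because $N$ does.
\end{proof}

\begin{example}[The case $q=2$]\label{ex:q2}
An element of $P$ either fixes or swaps the two children of $x_i$. This defines a homomorphism $\varepsilon_i:P\to\mathbb F_2$, and $P$ acts on $C_i\times C_j\cong\mathbb F_2^2$ through translation by $(\varepsilon_i,\varepsilon_j)$. The lemma says that $(\varepsilon_i,\varepsilon_j):P\to\mathbb F_2^2$ is an isomorphism for all $i\ne j$. So $P\cong\mathbb F_2^2$, and $\varepsilon_1,\dots,\varepsilon_d$ are pairwise linearly independent, that is, nonzero and pairwise distinct, in $\operatorname{Hom}(P,\mathbb F_2)\cong\mathbb F_2^2$. This space has three nonzero vectors, so $d\le3$. In particular no coordinate-preserving group acts simply transitively on $DL_4(2)$.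
\end{example}

For general $q$ the group $P$ need not be a vector space. We count instead the elements of the subgroups that play the role of $\ker\varepsilon_i$, inside one Sylow subgroup.

\begin{proof}[Proof of Theorem~\ref{thm:cp}, necessity]
Let $G,N,x,P,C_i$ be as in Lemma~\ref{lem:level2cp}. Then $|P|=q^2$, and $P$ is transitive on each $C_i$, so the stabilizer $P_c$ of a child $c\in C_i$ has order $q$. Every conjugate of $P_c$ is the stabilizer of a point of $C_i$, and for $c\in C_i$, $c'\in C_j$ with $i\ne j$ we have $P_c\cap P_{c'}=1$ by freeness on $C_i\times C_j$.

Let $p^e$ be the exact power of a prime $p$ dividing $q$, and let $\Sigma$ be a Sylow $p$-subgroup of $P$, of order $p^{2e}$. By Sylow's theorems every $p$-subgroup of $P$ is conjugate into $\Sigma$. Applying this to a Sylow $p$-subgroup of $P_c$ for some $c\in C_i$, we get a subgroup $\Sigma_i\le\Sigma$ of order $p^e$ that fixes a point of $C_i$. The subgroups $\Sigma_1,\dots,\Sigma_d$ intersect pairwise trivially, so counting nontrivial elements gives $d(p^e-1)\le p^{2e}-1$, that is, $d\le p^e+1$.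
\end{proof}

\subsection{The construction}

The following is the construction of Bartholdi, Neuhauser and Woess, carried out over a product of fields.

\begin{proof}[Proof of Theorem~\ref{thm:cp}, sufficiency]
Let $F=\prod_i\mathbb F_{p_i^{e_i}}$, a ring with $q$ elements. Since $d-1\le\min_ip_i^{e_i}$, there are $s_1,\dots,s_{d-1}\in F$ whose components in each field factor are pairwise distinct; thus $s_i-s_j\in F^*$ for $i\ne j$. This is the only use of the hypothesis. Put
\[
R=F\bigl[t,(t-s_1)^{-1},\dots,(t-s_{d-1})^{-1}\bigr],\qquad K_j=F((t-s_j)),\qquad K_\infty=F((t^{-1})).
\]
For $i\ne j$ the element $t-s_j=(t-s_i)+(s_i-s_j)$ is a unit of $F[[t-s_i]]$, and in $K_\infty$ we have $t-s_j=(t^{-1})^{-1}(1-s_jt^{-1})$ with $1-s_jt^{-1}\in F[[t^{-1}]]^*$. So $R$ maps to each of the rings $K_1,\dots,K_{d-1},K_\infty$ by expanding in Laurent series. Realize $DL_d(q)$ as the set of tuples of balls (Example~\ref{ex:balls}), one in each of these rings, with heights summing to $1$.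

Let $U\le R^*$ be generated by $t-s_1,\dots,t-s_{d-1}$, and let $(m,u)\in R\rtimes U$ act on each ring by $z\mapsto uz+m$. Translations preserve heights. Multiplication by $t-s_j$ raises heights by $1$ in $K_j$, lowers them by $1$ in $K_\infty$, and preserves them in $K_i$ for $i\ne j$. So $R\rtimes U$ acts by coordinate-preserving automorphisms. The vectors $e_j-e_\infty$ form a basis of $A$, so $U\cong\mathbb Z^{d-1}$ acts simply transitively on the height vectors of sum $1$, and the stabilizer in $R\rtimes U$ of a height vector is $R$. By Lemma~\ref{lem:fiber}, $R\rtimes U$ is transitive on vertices if $R$ is transitive on one fiber of $H$; then all vertex stabilizers are conjugate, and they are trivial if $R$ acts freely on that fiber. Taking the heights $(0,\dots,0,1)$, we have to show that the homomorphism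
\[
\Phi:R\longrightarrow\prod_{j=1}^{d-1}K_j/F[[t-s_j]]\ \times\ K_\infty/t^{-1}F[[t^{-1}]]
\]
is bijective. This is the partial fraction decomposition.

\emph{Surjectivity.} A class in $K_j/F[[t-s_j]]$ is represented by some $\phi_j\in(t-s_j)^{-1}F[(t-s_j)^{-1}]$, and a class in the last factor by some $\phi_\infty\in F[t]$. Let $m=\phi_1+\dots+\phi_{d-1}+\phi_\infty\in R$. All summands other than $\phi_j$ lie in $F[[t-s_j]]$, and $\phi_1,\dots,\phi_{d-1}$ lie in $t^{-1}F[[t^{-1}]]$. So $\Phi(m)$ is the given tuple.

\emph{Injectivity.} All rings involved are products over the field factors of $F$, so we may assume that $F$ is a field. An element of $\ker\Phi$ is a rational function with poles at most at the $s_j$ that has no pole at any $s_j$, hence a polynomial; a polynomial in $t^{-1}F[[t^{-1}]]$ is $0$.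

So $R\rtimes U$ acts simply transitively, and by Lemmas~\ref{lem:conn} and~\ref{lem:sabidussi} $DL_d(q)$ is a Cayley graph of $R\rtimes U$.
\end{proof}

\begin{example}[Three points over $\mathbb F_2$]\label{ex:three}
Let $q=2$, $d=3$, $s_1=0$, $s_2=1$. The balls around $0$ of heights $(0,0,-1)$ form a point $x$ two levels above the vertices. Its stabilizer in $N=R$ consists of the functions without poles at $0$ and $1$ and with at most a simple pole at $\infty$, so $P=\{\beta+\gamma t:\beta,\gamma\in\mathbb F_2\}$. The homomorphisms of Example~\ref{ex:q2} are the value $\beta$ at $0$, the value $\beta+\gamma$ at $1$, and the coefficient $\gamma$ of the pole at $\infty$. All three nonzero vectors of $\operatorname{Hom}(P,\mathbb F_2)$ are used.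
\end{example}

\section{The automorphisms of $DL_4(2)$}\label{sec:aut}

To use levels for an arbitrary group acting on $DL_4(2)$, we need to know that the graph remembers its product structure and the direction from child to parent. Both can be read off from the graph induced on the $24$ neighbors of a vertex.

\begin{proposition}\label{prop:aut}
Every automorphism of $DL_4(2)$ is the restriction of a standard map.
\end{proposition}

\begin{proof}
\emph{The neighbors of a vertex.} Fix a vertex $x$. For $i\ne j$ and a child $c$ of $x_i$, let $(i,c,j)$ be the neighbor obtained by replacing $x_i$ by $c$ and $x_j$ by its parent; we say that it has \emph{type} $(i,j)$ seen from $x$. Think of an array with $8$ rows $(i,c)$ and $4$ columns $j$, where the cells with $i=j$ are missing. Let $(i,c,j)\ne(i',c',j')$ be two neighbors.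
\begin{itemize}
\item If $(i,c)=(i',c')$, they differ in the coordinates $j,j'$ by one edge each, so they are adjacent. We call this a \emph{row edge}.
\item If $i=i'$ and $c\ne c'$, their $i$-th coordinates are at distance $2$, so they are not adjacent.
\item If $i\ne i'$ and $j=j'$, they differ in the coordinates $i,i'$ by one edge each, so they are adjacent. We call this a \emph{column edge}.
\item If $i\ne i'$ and $j\ne j'$, then either $i=j'$ or $i'=j$, and in that coordinate a child and the parent of the same vertex are at distance $2$; or $i,i',j,j'$ are distinct and four coordinates differ. They are not adjacent.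
\end{itemize}
Count the neighbors of $x$ adjacent to both ends of an edge. For a row edge $(i,c,j),(i,c,j')$, a cell outside the row would have to lie in both columns $j$ and $j'$, so only the third cell $(i,c,l)$ of the row, $l\notin\{i,j,j'\}$, qualifies: the count is $1$. For a column edge $(i,c,j),(i',c',j)$, a cell outside the column would have to lie in both rows, so only the cells $(k,c'',j)$ with $k\notin\{i,i',j\}$ qualify, one for each child $c''$ of $x_k$: the count is $2$.

Let $\alpha$ be an automorphism. It maps the neighbors of $x$ to those of $\alpha(x)$ and preserves these counts, so it maps row edges to row edges and column edges to column edges. The connected components for row edges are the rows. The components for column edges are the columns: two cells of a column with the same $i$ are both joined to any cell of the column with a different first index. Hence $\alpha$ sends $(i,c,j)$ to the neighbor $(\beta_x(i,c),\pi_x(j))$ of $\alpha(x)$, where $\beta_x$ and $\pi_x$ are bijections of rows and of columns. If $\beta_x(i,c)=(i',c')$, then $\pi_x(j)\ne i'$ for all $j\ne i$, so $i'=\pi_x(i)$. Thus neighbors of type $(i,j)$ go to neighbors of type $(\pi_x(i),\pi_x(j))$.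

\emph{The permutation $\pi_x$ does not depend on $x$.} Let $y=(i,c,j)$. Seen from $y$, the vertex $x$ has type $(j,i)$. Seen from $\alpha(y)$, the vertex $\alpha(x)$ therefore has type $(\pi_y(j),\pi_y(i))$, and also type $(\pi_x(j),\pi_x(i))$ because $\alpha(y)$ has type $(\pi_x(i),\pi_x(j))$ seen from $\alpha(x)$. So $\pi_x$ and $\pi_y$ agree at $i$ and $j$. For $k\notin\{i,j\}$ let $z=(i,c,k)$. To pass from $y$ to $z$ one replaces the parent of $x_j$ by $x_j$ and $x_k$ by its parent, so $z$ has type $(j,k)$ seen from $y$, and $\alpha(z)$ has type $(\pi_y(j),\pi_y(k))$ seen from $\alpha(y)$. The same computation for the cells $\alpha(y)$, $\alpha(z)$ in the row $\beta_x(i,c)$ and the columns $\pi_x(j),\pi_x(k)$ gives the type $(\pi_x(j),\pi_x(k))$. So $\pi_y(k)=\pi_x(k)$, and by Lemma~\ref{lem:conn} $\pi_x=\pi$ is constant.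

\emph{The maps of trees.} For $v\in T_i$, the vertices $x$ with $x_i=v$ are connected by edges not involving coordinate $i$, by Lemma~\ref{lem:conn} for the other three trees. The images of such edges do not involve coordinate $\pi(i)$. So $\alpha(x)_{\pi(i)}=\alpha_i(x_i)$ for a well-defined map $\alpha_i:T_i\to T_{\pi(i)}$, and the corresponding map for $\alpha^{-1}$, whose permutation is $\pi^{-1}$, is inverse to it. If $w$ is a child of $v\in T_i$, choose a vertex $x$ with $x_i=v$ and a neighbor $y=(i,w,j)$; since $\alpha(y)$ has type $(\pi(i),\pi(j))$, the vertex $\alpha_i(w)$ is a child of $\alpha_i(v)$. The same holds for $\alpha_i^{-1}$, so $\alpha_i$ is an isomorphism mapping children to children. The height shifts have sum $0$ because $\alpha$ preserves level $0$.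
\end{proof}

For general $d$ and $q$ the two counts in the proof are $d-3$ and $q(d-3)$; they tell rows from columns because $d\ge4$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Suppose that $G$ acts simply transitively on the vertices of $DL_4(2)$. By Proposition~\ref{prop:aut}, $G$ acts on $V$ by standard maps, and by \eqref{eq:affine} it acts on $\mathbb Z^4$ by maps $a\mapsto\pi a+t$ so that $H$ is equivariant. We use the following notation.
\begin{itemize}
\item $\Lambda\le A\rtimes S_4$ is the image of $G$ in the group of maps $a\mapsto\pi a+t$, and $N\trianglelefteq G$ is the kernel. Elements of $N$ preserve every coordinate and every height.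
\item $M\le A$ is the group of $t$ such that the translation $a\mapsto a+t$ lies in $\Lambda$, and $Q\cong\Lambda/M$ is the group of linear parts $\pi\in S_4$. Conjugating translation by $t$ by an element with linear part $\pi$ gives translation by $\pi t$, so $M$ is $Q$-invariant.
\item $f=|\Lambda_0|$ is the order of the stabilizer of $0\in A$; it is finite because $\Lambda_0$ contains no nontrivial translation and so embeds in $Q$.
\item $\nu(a)$ is the number of $N$-orbits on $X_a$, for $a\in\mathbb Z^4$.
\end{itemize}

Example~\ref{ex:q2} is the case $Q=1$, and it rests on the transitivity of $N$ on $X_b$ for $b\in A$. Now $N$ may have several orbits there, the stabilizers at level $2$ may be small, and the four homomorphisms $\varepsilon_i$ need not be independent in pairs. The plan is to follow the function $\nu$ through the levels. It equals $1$ at high levels and exceeds $1$ at level $-1$. At the level where it first exceeds $1$, the argument of Example~\ref{ex:q2} applies again; it gives no contradiction, but it forces $\nu$ to be far from constant. This makes $M$ small, and since $[A:M]$ divides $24$, one numerical case remains. In that case $Q$ contains a transposition,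 and we find a lift of it that fixes a vertex.

\subsection{The orbit function}

\begin{lemma}\label{lem:nu}
\begin{enumerate}
\item[(a)] $\Lambda$ is transitive on $A$, and $|Q|=f\cdot[A:M]$.
\item[(b)] $N$ acts freely on level $0$, and $\nu=f$ on level $0$ and $\nu=2f$ on level $-1$.
\item[(c)] $\nu(\lambda a)=\nu(a)$ for $\lambda\in\Lambda$, and $\nu(a-m)\le\nu(a)$ for $m\in\mathbb Z^4_{\ge0}$. If $\nu\le n$ on some level, then $\nu\le n$ on all higher levels.
\item[(d)] $\nu=1$ on all sufficiently high levels.
\item[(e)] $f$ is a power of $2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $H$ maps the vertex set onto $A$, so $\Lambda$ is transitive on $A$. Since $M$ is $Q$-invariant, $\Lambda$ acts on $A/M$, transitively, and translations in $M$ act trivially. An element $\lambda$ fixes the coset $M$ if and only if $\lambda(0)\in M$, that is, $\lambda\in M\Lambda_0$. So $Q=\Lambda/M$ acts transitively on $A/M$ with point stabilizer $M\Lambda_0/M\cong\Lambda_0$.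

(b) Let $a\in A$ and let $G_a$ be the preimage of $\Lambda_a$. An element of $G$ mapping a point of $X_a$ into $X_a$ lies in $G_a$, so $G_a$ is simply transitive on $X_a$. Its subgroup $N$ acts freely with $[G_a:N]=|\Lambda_a|$ orbits, and $|\Lambda_a|=f$ by (a). Every vector of level $-1$ is $a+e_1$ with $a\in A$; the ancestor map $X_{a+e_1}\to X_a$ is two-to-one and the stabilizers $N_x$, $x\in X_a$, are trivial, so Lemma~\ref{lem:fiber} gives $2f$ orbits.

(c) A lift of $\lambda$ to $G$ maps $X_a$ bijectively to $X_{\lambda a}$, and $N$-orbits to $N$-orbits because $N$ is normal. The ancestor map $X_a\to X_{a-m}$ is $N$-equivariant and surjective, which gives the inequality. A vector of level $k+j$, $j\ge0$, has the form $a-je_1$ with $a$ of level $k$.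

(d) Let $\mathbf 1=(1,1,1,1)$ and let $y^{(1)},\dots,y^{(f)}$ represent the $N$-orbits on $X_0$. By Lemma~\ref{lem:trees}(a) there is $n$ such that all $y^{(s)}$ have the same image $z$ in $X_{-n\mathbf 1}$. Every point of $X_{-n\mathbf 1}$ is the image of some $gy^{(s)}$ with $g\in N$, so it equals $gz$. Thus $\nu(-n\mathbf 1)=1$. Since $\pi\mathbf 1=\mathbf 1$, we have $\lambda(-n\mathbf 1)=\lambda(0)-n\mathbf 1$, and by (a) these vectors fill the level $4n$. Now use (c).

(e) By (d) choose $a$ of level $k\ge0$ with $\nu(a)=1$ and $x\in X_a$. By Lemma~\ref{lem:fiber}, the $f$ orbits of $N$ on $X_{a+ke_1}$ correspond to the orbits of $N_x$ on a fiber with $2^k$ points, on which $N_x$ acts freely. So $f\cdot|N_x|=2^k$.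
\end{proof}

For $x\in V$ let $\varepsilon_i:N_x\to\mathbb F_2$, as in Example~\ref{ex:q2}, record whether an element fixes or swaps the two children of $x_i$. These four homomorphisms determine $\nu$ one step down in any set of coordinates.

\begin{lemma}\label{lem:rank}
Let $\nu(a)=1$, $x\in X_a$ and $I\subseteq\{1,2,3,4\}$. Let $\rho_I$ be the dimension of the span of $\{\varepsilon_i:i\in I\}$ in $\operatorname{Hom}(N_x,\mathbb F_2)$. Then $\nu(a+e_I)=2^{|I|-\rho_I}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fiber}, $\nu(a+e_I)$ is the number of $N_x$-orbits on the fiber over $x$. Labeling children by $\mathbb F_2$, the fiber is $\mathbb F_2^I$, and $N_x$ acts through translations by the subspace $W=\{(\varepsilon_i(g))_{i\in I}:g\in N_x\}$. The annihilator of $W$ is the space of linear relations among the $\varepsilon_i$, of dimension $|I|-\rho_I$. So $W$ has $2^{|I|-\rho_I}$ cosets.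
\end{proof}

\subsection{The threshold level}

By parts (d) and (b) of Lemma~\ref{lem:nu} there is a least integer $k_0$ such that $\nu=1$ on all levels $\ge k_0$, and $k_0\ge0$. By minimality, some vector of level $k_0-1$ has $\nu\ge2$. To study it we stand at level $k_0+2$. From there, pairs of coordinates lead to level $k_0$, where $\nu=1$ makes the $\varepsilon_i$ independent in pairs as in Example~\ref{ex:q2}, and triples lead to level $k_0-1$.

\begin{lemma}\label{lem:threshold}
If $a'$ has level $k_0-1$ and $\nu(a')\ge2$, then $\nu(a')=2$ and $\nu(a'+e_i-e_j)=1$ for all $i\ne j$.
\end{lemma}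

\begin{proof}
Let $i\ne j$, and let $I$ and $J$ be the complements of $\{i\}$ and $\{j\}$ in $\{1,2,3,4\}$. Put $a=a'-e_I$, of level $k_0+2$; then $a+e_J=a'+e_i-e_j$. We have $\nu(a)=1$; take $x\in X_a$. For each two-element set $P$ the vector $a+e_P$ has level $k_0$, so $\rho_P=2$ by Lemma~\ref{lem:rank}. Hence $\varepsilon_1,\dots,\varepsilon_4$ are nonzero and pairwise distinct, and $\rho_I,\rho_J\in\{2,3\}$. Since $2^{3-\rho_I}=\nu(a')\ge2$, we get $\rho_I=2$ and $\nu(a')=2$. Suppose $\rho_J=2$. The set $I\cap J$ has two elements, so the spans for $I$, $I\cap J$ and $J$ all have dimension $2$ and coincide. Then a $2$-dimensional $\mathbb F_2$-space contains the four distinct nonzero vectors $\varepsilon_1,\dots,\varepsilon_4$, which is impossible. So $\rho_J=3$ and $\nu(a'+e_i-e_j)=1$.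
\end{proof}

\begin{corollary}\label{cor:index}
The vectors $e_i-e_1$, $i=1,\dots,4$, lie in distinct cosets of $M$; thus $[A:M]\ge4$. Moreover, $\nu$ is not constant on level $k_0-1$, so $k_0\ge2$ and $f\ge2$.
\end{corollary}

\begin{proof}
Take $a'$ as in Lemma~\ref{lem:threshold}. Since $\nu$ is invariant under translation by $M$ and $\nu(a'+e_i-e_j)\ne\nu(a')$, no $e_i-e_j$ with $i\ne j$ lies in $M$, and these are the differences of the four vectors. On the levels $-1$ and $0$ the function $\nu$ is constant by Lemma~\ref{lem:nu}(b), so $k_0-1\ge1$. If $f=1$, then $\nu=1$ on all levels $\ge0$ by Lemma~\ref{lem:nu}(b),(c), so $k_0=0$, a contradiction.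
\end{proof}

\subsection{The group of permutations}

\begin{lemma}\label{lem:824}
$|Q|=8$, $f=2$ and $[A:M]=4$.
\end{lemma}

\begin{proof}
The order $|Q|=f\cdot[A:M]$ divides $24$, with $f\ge2$ a power of $2$ and $[A:M]\ge4$. So $|Q|\in\{8,12,24\}$, and $(|Q|,f,[A:M])$ is one of
\[
(8,2,4),\qquad(12,2,6),\qquad(24,2,12),\qquad(24,4,6);
\]
the choices $(12,4,3)$ and $(24,8,3)$ have index too small. In the last three cases $Q\supseteq A_4$, the only subgroup of index $2$ in $S_4$, and the abelian group $A/M$ of order $6$ or $12$ has a unique subgroup of index $3$, its Sylow $2$-subgroup. Its preimage $M'\le A$ is invariant under the linear action of $Q$. Let $\chi:A\to A/M'\cong\mathbb Z/3$ be the quotient map. The action of $Q$ on $A/M'$ is a homomorphism $Q\to\{\pm1\}$; it kills elements of order $3$, and $A_4$ is generated by $3$-cycles, so $\chi\circ\pi=\chi$ for $\pi\in A_4$. For $i\ne j$ the double transposition $(i\,j)(k\,l)\in A_4$ maps $e_i-e_j$ to its negative, so $2\chi(e_i-e_j)=0$ and $\chi(e_i-e_j)=0$. These vectors generate $A$, so $\chi=0$, a contradiction.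
\end{proof}

\subsection{Levels two and one}

With $f=2$ the function $\nu$ can be computed completely.

\begin{lemma}\label{lem:two}
On level $2$ we have $\nu=1$. For every $x$ of level $2$ the group $N_x=\{1,g\}$ has order $2$, and at most one of $\varepsilon_1(g),\dots,\varepsilon_4(g)$ is $0$.
\end{lemma}

\begin{proof}
Let $a$ have level $2$ and $x\in X_a$. For $i\ne j$ the homomorphism $(\varepsilon_i,\varepsilon_j):N_x\to\mathbb F_2^2$ is injective: an element of the kernel fixes a vertex obtained from $x$ by replacing $x_i,x_j$ by children, so it is trivial. If $|N_x|=4$, all these maps are isomorphisms, which is impossible for four indices by the argument of Example~\ref{ex:q2}. So $|N_x|\le2$. Apply Lemma~\ref{lem:fiber} to $X_{a+e_1+e_2}\to X_a$, whose fibers have four points and carry free actions of the stabilizers: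
\[
2=f=\sum_x\frac4{|N_x|},
\]
where $x$ runs over representatives of the $N$-orbits on $X_a$. Each term is at least $2$, so there is one term and $|N_x|=2$. By injectivity, $(\varepsilon_i(g),\varepsilon_j(g))\ne(0,0)$ for all $i\ne j$.
\end{proof}

\begin{lemma}\label{lem:one}
There is a vector $a'$ of level $1$ such that $\{a\text{ of level }1:\nu(a)=2\}=a'+M$, and the map $\Lambda_{a'}\to Q$ is surjective.
\end{lemma}

\begin{proof}
Lemmas~\ref{lem:two} and~\ref{lem:nu}(c) give $k_0\le2$, so $k_0=2$ by Corollary~\ref{cor:index}. Hence the set $W$ of vectors of level $1$ with $\nu=2$ is nonempty; let $a'\in W$. Since $[A:M]=4$, Corollary~\ref{cor:index} shows that level $1$, which is $a'+A$, is the union of the cosets $a'+(e_i-e_1)+M$, $i=1,\dots,4$. By Lemma~\ref{lem:threshold}, $\nu=1$ on the cosets with $i\ne1$, so $W=a'+M$. The group $\Lambda$ preserves levels and $\nu$, so it preserves $W$. Given $\lambda\in\Lambda$, write $\lambda a'=a'+t$ with $t\in M$; composing $\lambda$ with translation by $-t$ gives an element of $\Lambda_{a'}$ with the same linear part.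
\end{proof}

Counting $N$-orbits cannot take us further: Remark~\ref{rem:pattern} shows that exactly these values of $\nu$, $[A:M]$ and $|N_x|$ occur for a group acting freely on $DL_4(2)$. What remains unused is the structure of $Q$. The gain from Lemma~\ref{lem:one} is a height vector close to level $0$ that is fixed by lifts of all elements of $Q$.

\subsection{A transposition fixes a vertex}

An involution of $V$ that exchanges two trees $T_r,T_s$, preserves the other two and fixes a point $x$ of level $2$ also fixes a vertex: choose any child of $x_r$ and take its image as the child of $x_s$. We produce such an involution in $G$.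

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
The group $Q$ has order $8$, so it is a Sylow $2$-subgroup of $S_4$. A transposition lies in some Sylow $2$-subgroup, and all of them are conjugate, so $Q$ contains a transposition $\pi=(r\,s)$. Let $p,p'$ be the indices fixed by $\pi$. By Lemma~\ref{lem:one} there is $\lambda\in\Lambda$ with linear part $\pi$ and $\lambda a'=a'$. Put $a=a'-e_p$, of level $2$. Then $\lambda a=\lambda a'-\pi e_p=a$.

Let $x\in X_a$. A lift of $\lambda$ to $G$ maps $x$ into $X_a$, and $N$ is transitive on $X_a$ by Lemma~\ref{lem:two}; correcting the lift by an element of $N$, we obtain a lift $\rho$ with $\rho x=x$. Let $\rho_i:T_i\to T_{\pi(i)}$ be its tree maps. The map $\lambda^2$ has linear part $\pi^2=\mathrm{id}$ and fixes $a$, so $\lambda^2=1$ and $\rho^2\in N_x=\{1,g\}$.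

The map $\rho_p$ sends $T_p$ to itself, fixes $x_p$ and permutes its two children, so $\rho_p^2$ fixes both children: $\varepsilon_p(\rho^2)=0$. The same argument in $T_{p'}$ gives $\varepsilon_{p'}(\rho^2)=0$. By Lemma~\ref{lem:two} at most one $\varepsilon_i(g)$ vanishes, so $\rho^2\ne g$ and $\rho^2=1$.

Let $y_r$ be a child of $x_r$ and put $y_s=\rho_r(y_r)$, a child of $\rho_r(x_r)=x_s$. Then $\rho_s(y_s)=\rho_s\rho_r(y_r)=y_r$ because $\rho^2=1$. So $\rho$ fixes the point with coordinates $x_p,x_{p'},y_r,y_s$. This point has level $2-2=0$; it is a vertex of $DL_4(2)$. But $\rho\ne1$ since $\pi\ne\mathrm{id}$, and this contradicts the freeness of the action. The second statement of the theorem follows from Lemma~\ref{lem:sabidussi}.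
\end{proof}

\begin{remark}
The inequality $d>q+1$ enters through the four vectors in Lemmas~\ref{lem:threshold} and~\ref{lem:two}; it cannot be dropped, since $DL_3(2)$ and $DL_4(3)$ are Cayley graphs by Theorem~\ref{thm:cp}. The exact values $q=2$ and $d=4$ are used in the linear algebra over $\mathbb F_2$, in the choice of the triples $I,J$, and in the list of subgroups of $S_4$.
\end{remark}

\section{An elliptic curve with four points}\label{sec:elliptic}

To imitate the construction of Section~\ref{sec:line} with $q=2$, $d=4$ we need a curve over $\mathbb F_2$ with four rational points, and we take one of genus $1$. Two things are lost. Not every divisor of degree $0$ is principal, so the units are not transitive on height vectors; this is repaired by the translations of the curve, which permute the four trees. And partial fractions fail by one dimension, so the ring of functions has two orbits on each fiber; by Theorem~\ref{thm:main} this cannot be repaired.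

\subsection{The curve}

Let $E$ be the projective closure of $y^2+xy=x^3+1$ over $\mathbb F_2$. The partial derivatives of $y^2+xy+x^3+1$ are $y+x^2$ and $x$; they vanish together only at $(0,0)$, which is not on the curve. The homogeneous equation $Y^2Z+XYZ+X^3+Z^3=0$ has the single point $O=(0:1:0)$ at infinity, where the $Z$-derivative $Y^2+XY+Z^2$ equals $1$. So $E$ is a smooth plane cubic with the rational point $O$, an elliptic curve. For $x=0$ the equation is $y^2=1$, and for $x=1$ it is $y^2+y=0$, so
\[
S=E(\mathbb F_2)=\{O,(0,1),(1,0),(1,1)\}.
\]

Let $\mathbb F_2(E)$ be the function field. Each closed point $z$ of $E$ gives a valuation $v_z$, the order of vanishing at $z$. A divisor is a finite sum $D=\sum D_z[z]$ of closed points with integer coefficients; its degree is $\sum D_z\deg z$, where $\deg z$ is the degree of the residue field over $\mathbb F_2$, and the closed points of degree $1$ are the points of $S$. For $\phi\ne0$ put $\operatorname{div}\phi=\sum v_z(\phi)[z]$, and let $L(D)=\{\phi\ne0:\operatorname{div}\phi+D\ge0\}\cup\{0\}$, an $\mathbb F_2$-vector space of dimension $\ell(D)$. We use these textbook facts.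
\begin{enumerate}
\item[(E1)] $S$ is an abelian group with identity $O$, and for $c\in S$ the translation $\tau_c$ by $c$ is an automorphism of the curve $E$ defined over $\mathbb F_2$.
\item[(E2)] $\deg\operatorname{div}\phi=0$, and $\operatorname{div}\phi=0$ only for constants $\phi\in\mathbb F_2^*=\{1\}$. Hence $L(D)=0$ if $\deg D<0$.
\item[(E3)] (Riemann--Roch in genus $1$.) $\ell(D)=\deg D$ if $\deg D\ge1$.
\item[(E4)] (Abel's theorem.) A divisor $\sum_{s\in S}n_s[s]$ of degree $0$ is the divisor of an element of $\mathbb F_2(E)^*$ if and only if $\sum n_ss=O$ in the group $S$.
\end{enumerate}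
Let $R\subset\mathbb F_2(E)$ be the ring of functions with $v_z(\phi)\ge0$ at all closed points $z\notin S$. Its units are the functions whose divisor is supported on $S$. We identify $n\in\mathbb Z^S$ with the divisor $\sum n_s[s]$ and put $\sigma(n)=\sum n_ss\in S$.

For $s\in S$ let $K_s$ be the completion of $\mathbb F_2(E)$ at $v_s$ and $\mathfrak m_s^n=\{z\in K_s:v_s(z)\ge n\}$. Since the residue field is $\mathbb F_2$, we have $K_s\cong\mathbb F_2((\varpi))$ with $\mathfrak m_s^n=\varpi^n\mathbb F_2[[\varpi]]$. Let $T_s$ be the $3$-regular tree of balls $b+\mathfrak m_s^n$ of Example~\ref{ex:balls}. Put $K=\prod_{s\in S}K_s\supset R$ (diagonally) and, for a divisor $D$ supported on $S$,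
\[
B(D)=\prod_{s\in S}\mathfrak m_s^{-D_s},\qquad\text{so that}\qquad R\cap B(D)=L(D).
\]
The tuples of balls with height vector $n$ are the cosets in $K/B(-n)$, and $R$ acts on them by translations.

\begin{lemma}\label{lem:RR}
Let $D$ be a divisor supported on $S$. Then $R$ acts on $K/B(D)$ with all stabilizers equal to $L(D)$ and with $2^{\ell(D)-\deg D}$ orbits.
\end{lemma}

\begin{proof}
The stabilizers are $R\cap B(D)=L(D)$, and the orbits are the elements of $K/(R+B(D))$. Let $D'\ge D$ be supported on $S$ with $\deg D'\ge1$. The map $L(D')\to B(D')/B(D)$ has kernel $L(D)$, its source has dimension $\deg D'$ by (E3), and its target has dimension $\deg D'-\deg D$. So its cokernel $B(D')/(L(D')+B(D))$ has dimension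
\[
(\deg D'-\deg D)-(\deg D'-\ell(D))=\ell(D)-\deg D .
\]
This cokernel injects into $K/(R+B(D))$: if $z\in B(D')$ and $z=m+w$ with $m\in R$, $w\in B(D)$, then $m=z-w\in R\cap B(D')=L(D')$. Any finite subset of $K$ lies in $B(D')$ for some such $D'$. So $K/(R+B(D))$ is a directed union of subspaces of dimension $\ell(D)-\deg D$ and has this dimension itself.
\end{proof}

For $\deg D=-1$ the action is free with two orbits. On the projective line, where $\ell(D')=\deg D'+1$, the same computation gives one orbit, as found in Section~\ref{sec:line}.

\subsection{The group}

\begin{proof}[Proof of Theorem~\ref{thm:two}]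
Realize $DL_4(2)$ as the set of tuples of balls in $\prod_{s\in S}T_s$ with heights summing to $1$. For $c\in S$ the automorphism $\phi\mapsto\phi\circ\tau_c^{-1}$ of $\mathbb F_2(E)$ satisfies $v_{s+c}(\phi\circ\tau_c^{-1})=v_s(\phi)$. So it extends to valuation-preserving isomorphisms $K_s\to K_{s+c}$, hence to a ring automorphism $c_*$ of $K$, and it preserves $R$ and $R^*$ because $\tau_c(S)=S$. Let $\Gamma=R\rtimes(R^*\rtimes S)$ act on $K$ by
\[
(m,u,c):\ z\longmapsto u\cdot c_*(z)+m .
\]
Such a map sends a ball of height $j$ in $K_s$ to a ball of height $j+v_{s+c}(u)$ in $K_{s+c}$, and children to children. On height vectors it acts by $n\mapsto\tau_cn+\operatorname{div}u$. Since $\deg\operatorname{div}u=0$, it is a standard map, and $\Gamma$ acts on $DL_4(2)$ by automorphisms.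

\emph{Heights.} Let $Z=\{n\in\mathbb Z^S:\sum n_s=1\}$. By (E4), two vectors in $Z$ differ by the divisor of a unit if and only if they have the same image under $\sigma$. For $n\in Z$ we have $\sigma(\tau_cn)=\sum n_s(s+c)=\sigma(n)+c$; here the sum $1$ is used. Given $n,n'\in Z$, take $c=\sigma(n')-\sigma(n)$; then $n'=\tau_cn+\operatorname{div}u$ for some $u\in R^*$. If $(m,u,c)$ fixes $n$, applying $\sigma$ gives $c=O$, so $\operatorname{div}u=0$ and $u=1$ by (E2). Thus $\Gamma$ is transitive on $Z$, and the stabilizer of each $n\in Z$ is $R$.

\emph{Fibers.} For $n\in Z$ the divisor $D=-n$ has degree $-1$, so $L(D)=0$ by (E2), and by Lemma~\ref{lem:RR} $R$ acts freely on the fiber over $n$ with two orbits. The stabilizer in $\Gamma$ of a vertex lies in $R$, so it is trivial, and by Lemma~\ref{lem:fiber} $\Gamma$ has exactly two orbits on vertices.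

Recall that a map $\psi$ between metric spaces is a quasi-isometry if, for some $C\ge1$, it satisfies $C^{-1}d(x,y)-C\le d(\psi x,\psi y)\le Cd(x,y)+C$ and every point of the target is within distance $C$ of the image. The \v{S}varc--Milnor lemma says that a group acting by automorphisms on a connected, locally finite graph with finite vertex stabilizers and finitely many vertex orbits is finitely generated, and that $g\mapsto go$ is a quasi-isometry from any of its Cayley graphs to the graph. It applies to $\Gamma$ by Lemma~\ref{lem:conn}. Finally, a free action with one orbit is excluded by Theorem~\ref{thm:main}.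
\end{proof}

\begin{remark}\label{rem:pattern}
Define $N,M,Q,\nu$ for $\Gamma$ as in Section~\ref{sec:main}. Then $N=R$, and $M$ is the group of divisors of units, so $A/M\cong S$ via $\sigma$ and $[A:M]=4$. The height vector $n=-D$ has level $1+\deg D$, and Lemma~\ref{lem:RR} gives $\nu$. On level $0$ it is $2$. On level $1$ we have $\deg D=0$; a nonzero $\phi\in L(D)$ has $\operatorname{div}\phi=-D$, so $\ell(D)=1$ if $D$ is principal and $\ell(D)=0$ otherwise, and $\nu=2$ on exactly one of the four cosets of $M$. On level $2$ we have $\nu=1$ and $N_x=L(D)=\{0,g\}$; the divisor $\operatorname{div}g+D$ is effective of degree $1$, a single point $s\in S$, and $\varepsilon_s$ is the only one of the four homomorphisms that vanishes on $g$. This is the configuration of Lemmas~\ref{lem:two} and~\ref{lem:one}. The difference lies in $Q$. For $\Gamma$ it is the group $S$ of order $4$ acting on itself by translations, which have no fixed points, so it contains no transposition. For a simply transitive group, Lemma~\ref{lem:nu}(a) forces $|Q|=2\cdot4=8$, and a transposition cannot be avoided.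
\end{remark}

\begin{thebibliography}{1}

\bibitem{ST}
Melanie Stein and Jennifer Taback, \emph{Metric Properties of Diestel-Leader Groups}, arXiv:1202.4199 (2012).

\end{thebibliography}
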